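\title{Transience of the frog model on supercritical Galton--Watson trees}

\begin{abstract}
We prove that for every offspring law with mean greater than one, the frog model with a sufficiently small density of sleeping frogs is transient on almost every surviving Galton--Watson tree. Leaves and vertices with a single child are allowed, and no moment assumption is made. This answers a question of Michelen and Rosenberg. The proof builds a supermartingale in which every unexplored subtree carries a deposit that pays in advance for the frogs sleeping in it, and shows by a moment recursion that the deposits are finite. The mean number of frogs at a vertex may grow linearly in its degree, and no larger exponent is possible in general.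
\end{abstract}

\section{The model and the results}\label{sec:intro}

Let $T$ be a locally finite tree with root $o$. For a vertex $v$ we write $p(v)$ for its parent, $D_v$ for its number of children, $T_v$ for the subtree formed by $v$ and its descendants (rooted at $v$), and $w\succ v$ for ``$w$ is a child of $v$''. Simple random walk on $T$ moves at each step to a uniformly chosen neighbor.

In the \emph{frog model} on $T$, one active frog sits at the root at time $0$, and $\eta_v$ sleeping frogs sit at each vertex $v\neq o$, where the $\eta_v$ are independent. Active frogs perform independent discrete-time simple random walks. When an active frog lands on a vertex at time $t$, all frogs sleeping there become active at time $t$ and start independent walks of their own. The model is \emph{recurrent} if almost surely infinitely many frogs visit the root, and \emph{transient} if almost surely only finitely many do. With $N_t$ the number of active frogs at $o$ at time $t$, the \emph{total number of visits} to the root is $\sum_{t\ge0}N_t$; if its expectation is finite, the model is transient. The \emph{Poisson model with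 parameter $\lambda>0$} is the case $\eta_v\sim\mathrm{Poiss}(\lambda)$ for all $v\ne o$.

Two simple trees behave in opposite ways.

\begin{example}[Half-line]\label{ex:halfline}
Let every vertex have exactly one child. Simple random walk on the half-line is recurrent, so the initial frog visits every vertex. For any $\lambda>0$, infinitely many vertices carry a sleeping frog, and each of these frogs, once woken, visits the root. The Poisson model is recurrent for every $\lambda>0$.
\end{example}

If instead every vertex has $d\ge2$ children, the Poisson model is transient for small $\lambda$ (Theorem~\ref{thm:B}(2) below). This does not follow from counting all frogs whose path contains the root. The depth of a walker increases with probability $d/(d+1)$, so a walk started at depth $n$ hits the root with probability $d^{-n}$; there are $d^n$ vertices at depth $n$, and $\lambda\sum_n d^nd^{-n}=\infty$. Transience holds only because most frogs are never woken, and a proof has to keep track of this.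

A \emph{Galton--Watson tree} with offspring law $Z$ is the random tree whose root has $Z$ children, each of which is the root of an independent copy of the tree. It \emph{survives} if it is infinite. A \emph{transient regime} for $Z$ is a value $\lambda>0$ such that the Poisson model with parameter $\lambda$ is transient on almost every Galton--Watson tree conditioned on survival. It is known that if $\mathbf{P}(Z\ge2)=1$ and $\mathbf{E}[Z^{4+\epsilon}]<\infty$ for some $\epsilon>0$, then a critical value $\lambda_c\in(0,\infty)$ separates a recurrent and a transient regime for almost every tree. The following question was posed by Michelen and Rosenberg \cite{MR}.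

\medskip
\noindent\textbf{Question.} \emph{Does a transient regime exist for every offspring law with $\mathbf{E}[Z]>1$ and $\mathbf{P}(Z\le1)>0$?}
\medskip

Such a tree mixes the two behaviors above. If $\mathbf{P}(Z=1)>0$, almost every surviving tree contains $L$ consecutive vertices with a single child for every $L$, because any vertex of a newly reached generation starts such a path with probability $\mathbf{P}(Z=1)^L$. On a path much longer than $1/\lambda$ the model looks like Example~\ref{ex:halfline}. If $\mathbf{P}(Z=0)>0$, the tree has finite branches, and a frog woken in a finite branch cannot escape through it. One expects the answer to be yes, since a long path is exponentially unlikely at a given place while it holds only linearly many frogs. But the tree has exponentially many places, and the effects of distant bad regions could add up on their way to the root. We show that they do not.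

\begin{theorem}\label{thm:A}
Let $\mathbf{E}[Z]>1$, where $\mathbf{E}[Z]=\infty$ is allowed. There is $\lambda_0=\lambda_0(Z)>0$ such that almost every Galton--Watson tree $T$ conditioned on survival has the following property. If the numbers $\eta_v$, $v\neq o$, are independent with arbitrary laws satisfying $\mathbf{E}[\eta_v]\le\lambda_0(1+D_v)$, then the expected total number of visits to the root in the frog model on $T$ is finite. In particular, the Poisson model is transient on almost every $T$ for every $\lambda\in(0,\lambda_0]$.
\end{theorem}

\begin{theorem}\label{thm:B}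
\begin{enumerate}
\item[(1)] Among offspring laws with positive survival probability, a transient regime exists if and only if $\mathbf{E}[Z]>1$.
\item[(2)] Let $T$ be a locally finite tree in which every vertex has at least $d\ge2$ children, and let the $\eta_v$ be independent with $\mathbf{E}[\eta_v]\le(d-1)^2/(4d)$ for all $v\ne o$. Then the expected total number of visits to the root is at most $2d/(d-1)$. In particular, the model is transient.
\item[(3)] The factor $1+D_v$ in Theorem~\ref{thm:A} has the optimal exponent: for every $\beta>1$ there is a law $Z\ge1$ with $\mathbf{P}(Z=1)>0$ such that for every $\lambda>0$ the model with independent $\eta_v\sim\mathrm{Poiss}(\lambda(1+D_v)^\beta)$ is recurrent on almost every $T$.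
\end{enumerate}
\end{theorem}

Part (1) follows from what we have: if $\mathbf{E}[Z]>1$, apply Theorem~\ref{thm:A}; if $\mathbf{E}[Z]\le1$, a Galton--Watson tree is almost surely finite unless $Z\equiv1$, and then $T$ is the half-line of Example~\ref{ex:halfline}. Part (2) is proved in Section~\ref{sec:criterion} and part (3) in Section~\ref{sec:sharp}. The proof of Theorem~\ref{thm:A} is deterministic in Sections~\ref{sec:criterion} and~\ref{sec:ca}, which reduce transience on a fixed tree to two conditions $c(T)>0$ and $a(T)<\infty$; Sections~\ref{sec:GW} and~\ref{sec:moments} verify them on Galton--Watson trees.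

\section{A supermartingale with deposits}\label{sec:criterion}

Consider first the tree in which every vertex has $d\ge 2$ children and $\mathbf{E}[\eta_v]\le\mu$. Give a frog at depth $n$ the value $\rho^n$, with $\rho<1$. A step up multiplies its value by $1/\rho$. A step down produces, together with the frogs it may wake, an expected value of at most $\rho(1+\mu)$ times the old one. The total value of the active frogs does not increase in expectation if
\[
\frac1\rho+d\rho(1+\mu)\le d+1 .
\]
The minimum of the left side over $\rho$ is $2\sqrt{d(1+\mu)}$, so a suitable $\rho$ exists exactly when $1+\mu\le(d+1)^2/(4d)$, that is, $\mu\le(d-1)^2/(4d)$. A frog at the root cannot step up, so each visit to the root lowers the expected total value by a fixed amount, and this bounds the expected number of visits.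

On a general tree we let the ratio depend on the vertex. Given numbers $c_v\in[0,1]$, put $S_v=\sum_{w\succ v}c_w$ and let a step up from $x$ multiply the value by $1+S_x$. If a step from $x$ down to $y$ is allowed to multiply it by $1-c_y$, the books balance, since $(1+S_x)+\sum_{y\succ x}(1-c_y)=D_x+1$. In units of the value at $y$, the allowance is $(1+S_y)(1-c_y)$, of which the frog itself uses $1$. The rest,
\[
g_y=(1+S_y)(1-c_y)-1,
\]
is a \emph{gain} that can pay for woken frogs. Where the gain is too small, we use that the frogs at a vertex wake only once: each unexplored subtree $T_v$ carries a \emph{deposit} $A_v$, which is counted in the potential from the time $p(v)$ is first visited and is spent when $v$ is first visited.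

\begin{proposition}\label{prop:criterion}
Let $T$ be a locally finite rooted tree and let the $\eta_v$, $v\ne o$, be independent with $\mathbf{E}[\eta_v]\le\mu_v<\infty$. Suppose that there are numbers $c_v\in[0,1]$ and $A_v\in[0,\infty)$, $v\neq o$, such that for all $v\ne o$
\begin{equation}\label{eq:cond}
g_v\ge0\qquad\text{and}\qquad \mu_v+\sum_{w\succ v}A_w\le g_v+(1+S_v)A_v .
\end{equation}
If $S_o>0$, then
\[
\mathbf{E}\sum_{t\ge0}N_t\le\frac{D_o}{S_o}\Bigl(1+\sum_{w\succ o}A_w\Bigr)<\infty .
\]
\end{proposition}

\begin{proof}
Define $h(o)=1$ and $h(v)=h(p(v))/(1+S_v)$. By the definition of $g$,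
\begin{equation}\label{eq:allowance}
(1+g_v)\,h(v)=(1-c_v)\,h(p(v)),\qquad v\neq o .
\end{equation}
Let $V_t$ be the set of vertices visited by time $t$, so $V_0=\{o\}$, and let $\partial V_t$ be the set of $v\notin V_t$ with $p(v)\in V_t$. Let $\mathcal{F}_t$ be the history up to time $t$, including the values $\eta_v$ for $v\in V_t$. Given $\mathcal{F}_t$, the active frogs step independently to uniform neighbors, and the $\eta_v$ with $v\notin V_t$ have their original laws, independently of these steps. Put
\[
\Phi_t=\sum_{\text{active frogs}}h(\text{position at time }t)+\sum_{v\in\partial V_t}A_v\,h(p(v)).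
\]
Both sums are almost surely finite, because $V_t$ lies in the finite ball of radius $t$ and every $\eta_v$ is finite.

Condition on $\mathcal{F}_t$ and on the steps taken between times $t$ and $t+1$. The set $V_t$ is a subtree containing $o$, so a vertex $v$ visited for the first time at time $t+1$ lies in $\partial V_t$ and is entered by some number $j\ge1$ of frogs, all coming from $p(v)$. Then $j+\eta_v$ active frogs are at $v$, the children of $v$ join the boundary with deposits $A_wh(v)$, and the deposit $A_vh(p(v))=(1+S_v)A_vh(v)$ is removed. By the second inequality in \eqref{eq:cond}, the expected value of the frogs at $v$ plus the change in deposits is at most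
\[
h(v)\Bigl(j+\mu_v+\sum_{w\succ v}A_w-(1+S_v)A_v\Bigr)\le h(v)(j+g_v)\le j\,(1+g_v)\,h(v),
\]
where the last step uses $j\ge1$ and $g_v\ge0$. A frog that steps down to a vertex $v\in V_t$ has the new value $h(v)\le(1+g_v)h(v)$, again because $g_v\ge0$. So charge a frog at $x$ the amount $(1-c_y)h(x)$ if it steps to a child $y$, and $h(p(x))=(1+S_x)h(x)$ if it steps to the parent. By \eqref{eq:allowance}, the conditional expectation of $\Phi_{t+1}$ is at most $\sum_{v\in\partial V_t}A_vh(p(v))$ plus the sum of the charges.

Now average over the steps. The mean charge of a frog at $x\ne o$ is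
\[
h(x)\,\frac{(1+S_x)+\sum_{y\succ x}(1-c_y)}{D_x+1}=h(x),
\]
and that of a frog at $o$ is $D_o^{-1}\sum_{y\succ o}(1-c_y)=1-S_o/D_o$; here $D_o\ge1$ because $S_o>0$. Therefore
\[
\mathbf{E}[\Phi_{t+1}\mid\mathcal{F}_t]\le\Phi_t-\frac{S_o}{D_o}N_t .
\]
Since $\Phi_0=1+\sum_{w\succ o}A_w$ is finite, each $\Phi_t$ is integrable, and $0\le\mathbf{E}[\Phi_{n}]\le\Phi_0-\frac{S_o}{D_o}\mathbf{E}\sum_{t<n}N_t$ for all $n$. Let $n\to\infty$.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(2)]
Take $A_v=0$, $c_v=c=\frac{d-1}{2d}$ and $\mu_v=\frac{(d-1)^2}{4d}$. Then $S_v\ge dc=\frac{d-1}2$, so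
\[
g_v\ge\frac{d+1}{2}\cdot\frac{d+1}{2d}-1=\frac{(d-1)^2}{4d}=\mu_v ,
\]
which gives both parts of \eqref{eq:cond}. The bound is $D_o/S_o=1/c=2d/(d-1)$.
\end{proof}

\begin{remark}[Deposits are needed when $\mathbf{P}(Z\le1)>0$]\label{rem:needed}
Suppose $\mu_v\ge\mu>0$ for all $v$. If $v$ has a single child $w$ and $A_v=0$, then \eqref{eq:cond} gives $(1+c_w)(1-c_v)\ge1+\mu$, so $c_v\le(c_w-\mu)/(1+c_w)\le c_w-\mu$. As $c$ takes values in $[0,1]$, the deposits cannot all vanish along more than $1/\mu$ consecutive vertices with a single child. If $T_v$ is finite, induction from the leaves shows that $g\ge0$ forces $c=S=g=0$ on $T_v$, and then $A_v\ge\sum_{u\in T_v}\mu_u$: the deposit must cover every frog in the finite branch.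
\end{remark}

\section{Choosing the weights and the deposits}\label{sec:ca}

We now make a canonical choice $c_v=c(T_v)$, $A_v=a(T_v)$, where $c$ and $a$ are functions of a locally finite rooted tree. For such a tree $T$, let $D$ be the number of children of the root and $T_1,\dots,T_D$ the subtrees rooted at them.

\subsection*{The weight $c$}
The choice $c_v=S_v/(1+S_v)$ makes $g_v=0$ and leaves nothing for woken frogs. On the $d$-ary tree a constant weight $c$ has gain $c\,(d-1-dc)$, which vanishes at $c=0$ and at $c=\frac{d-1}{d}$, the probability that a walk never visits the parent of its starting point, and is largest halfway between. This suggests taking half the escape probability on every tree. Define $c^{(0)}\equiv\frac12$ and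
\[
c^{(n+1)}(T)=\frac{S^{(n)}}{1+2S^{(n)}},\qquad S^{(n)}=\sum_{i\le D}c^{(n)}(T_i).
\]
The map $S\mapsto S/(1+2S)$ is increasing and bounded by $\frac12$, so $c^{(1)}\le c^{(0)}$ and, by induction, $c^{(n)}$ decreases in $n$. The limit $c(T)\in[0,\frac12]$ satisfies
\begin{equation}\label{eq:c}
c(T)=\frac{S}{1+2S},\qquad S=S(T)=\sum_{i\le D}c(T_i).
\end{equation}
In particular $c(T)>0$ if and only if $S(T)>0$, and finite trees have $c=0$ by induction on the height. Since $1-c(T)=\frac{1+S}{1+2S}$, the gain is
\begin{equation}\label{eq:gain}
(1+S)(1-c(T))-1=\frac{(1+S)^2}{1+2S}-1=g(S),\qquad g(S):=\frac{S^2}{1+2S},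
\end{equation}
which is increasing in $S$ and positive when $S>0$.

\begin{remark}\label{rem:escape}
Attach a parent to the root of $T$, and let $\gamma_n(T)$ be the probability that a walk started at the root reaches generation $n$ before this parent. Then $\gamma_0=1$, and decomposing at the first step and at the return to the root gives
$(D+1)(1-\gamma_{n+1}(T))=1+(1-\gamma_{n+1}(T))\sum_i(1-\gamma_n(T_i))$, that is, $\gamma_{n+1}(T)=\sum_i\gamma_n(T_i)\big/\bigl(1+\sum_i\gamma_n(T_i)\bigr)$. This is the recursion satisfied by $2c^{(n)}$, so $\gamma_n=2c^{(n)}$, and $2c(T)$ is the probability of never visiting the added parent. The proofs below use only the recursion.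
\end{remark}

\subsection*{The deposit $a$}
Fix $\lambda>0$ and take $\mu_v=\lambda(1+D_v)$. The second inequality in \eqref{eq:cond} bounds $A_v$ from below in terms of the deposits of the children, so we build a solution by iteration from zero. Let $a_0\equiv0$ and, with $x^+=\max(x,0)$,
\begin{equation}\label{eq:a}
a_{n+1}(T)=\frac{\bigl[\lambda(1+D)+\sum_{i\le D}a_n(T_i)-g(S)\bigr]^+}{1+S},\qquad S=S(T).
\end{equation}
The right side is nondecreasing in the $a_n(T_i)$, so $a_n$ is nondecreasing in $n$, and $a=\lim_n a_n\in[0,\infty]$ satisfies \eqref{eq:a} with $a$ in place of both $a_n$ and $a_{n+1}$. For finite $T$, \eqref{eq:a} gives $a_{n+1}(T)\le\lambda(1+D)+\sum_ia_n(T_i)$, and by induction on $n$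
\begin{equation}\label{eq:finite}
a_n(T)\le\lambda\sum_{u\in T}(1+D_u)=\lambda(2|T|-1)\le2\lambda|T| .
\end{equation}

\begin{corollary}\label{cor:reduction}
Let $T$ be a locally finite rooted tree with $c(T)>0$ and $a(T)<\infty$. If the $\eta_v$ are independent with $\mathbf{E}[\eta_v]\le\lambda(1+D_v)$, the expected total number of visits to the root is finite.
\end{corollary}

\begin{proof}
By the limiting form of \eqref{eq:a}, $a(T)<\infty$ implies $a(T_i)<\infty$ for all $i$, and by induction $a(T_v)<\infty$ for all $v$. Take $c_v=c(T_v)$, $A_v=a(T_v)$, $\mu_v=\lambda(1+D_v)$. Then $g_v=g(S_v)\ge0$ by \eqref{eq:gain}, and $(1+S_v)A_v\ge\mu_v+\sum_{w\succ v}A_w-g_v$ by \eqref{eq:a}. Finally $S_o>0$ because $c(T)>0$. Apply Proposition~\ref{prop:criterion}.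
\end{proof}

On the half-line $1/c^{(n)}=2+2n$, so $c=0$, and $a_n=2\lambda n\to\infty$: both conditions fail, in accordance with Example~\ref{ex:halfline}. The next example shows how a deposit is created by a long path and how branching removes it.

\begin{example}[A long path in a binary tree]\label{ex:pipe}
Let $\lambda\le\frac1{144}$. On the binary tree $c=\frac14$: this number is the positive solution of $c=2c/(1+4c)$, and $c^{(n)}\ge\frac14$ for all $n$ by induction. Hence $S=\frac12$ and $g(S)=\frac18\ge3\lambda$, so $a=0$.

Let $w_0$ be the root of a binary tree and let $w_j$, for $1\le j\le L$, have $w_{j-1}$ as its only child. By \eqref{eq:c}, $1/c(T_{w_j})=2+1/c(T_{w_{j-1}})=2j+4$. So at $w_j$ we have $S=\frac1{2j+2}$, and $\alpha_j=a(T_{w_j})$ satisfies $\alpha_0=0$ and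
\[
\alpha_j=\frac{2j+2}{2j+3}\Bigl[2\lambda+\alpha_{j-1}-\frac1{(2j+2)(2j+4)}\Bigr]^+ .
\]
No deposit is needed while $8\lambda(j+1)(j+2)\le1$, that is, on paths of length up to order $\lambda^{-1/2}$. Beyond that the deposit grows linearly. Indeed $\alpha_j\le2\lambda j$; and if $\lambda(2j+2)(2j+4)\ge1$ for all $j>j_0$, then $\alpha_j\ge\frac{\lambda}{2}(j-j_0)$ for $j\ge j_0$, by induction from $\alpha_j\ge\frac{2j+2}{2j+3}(\lambda+\alpha_{j-1})$ and the inequality $(j-j_0+1)(2j+2)\ge(j-j_0)(2j+3)$.

Now let $x_0=w_L$, and let $x_i$ have two children, namely $x_{i-1}$ and the root of a binary tree. At $x_i$ we have $S\ge\frac14$ and $g(S)\ge g(\frac14)=\frac1{24}\geq 3\lambda+\frac1{48}$, so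
\[
a(T_{x_i})\le\tfrac45\bigl[a(T_{x_{i-1}})-\tfrac1{48}\bigr]^+ .
\]
The deposit decays geometrically, and once it is at most $\frac1{48}$ the next one is exactly zero. A path of length $L$ is thus invisible from $O(\log L)$ generations above it.
\end{example}

\section{Galton--Watson trees: the weight is positive on survival}\label{sec:GW}

From now on $T$ is the \emph{unconditioned} Galton--Watson tree with $\mathbf{E}[Z]>1$, and $Z$ is the number of children of its root. Given $Z=z$, the subtrees $T_1,\dots,T_z$ are independent copies of $T$. Let $p_z=\mathbf{P}(Z=z)$, $f(y)=\mathbf{E}[y^Z]$ for $y\in[0,1]$, and $q=\mathbf{P}(T\text{ finite})$. We use two textbook facts: $q$ is the smallest fixed point of $f$, with $q<1$ when $\mathbf{E}[Z]>1$; and the size $Z_l$ of generation $l$ tends to infinity almost surely on survival. Since $\mathbf{P}(Z\ge2)>0$, the function $f$ is strictly convex. Hence $q$ and $1$ are its only fixed points, $f(y)<y$ on $(q,1)$, and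
\begin{equation}\label{eq:fprime}
f'(q)<\frac{f(1)-f(q)}{1-q}=1 .
\end{equation}
As survival has probability $1-q>0$, an almost sure property of $T$ also holds almost surely under conditioning on survival.

\begin{lemma}\label{lem:c}
Almost surely, $c(T)>0$ if and only if $T$ is infinite. In particular, $\mathbf{P}(c(T)=0)=q$.
\end{lemma}

On an infinite tree each $c^{(n)}$ is positive, but the limit may vanish, as on the half-line. We show that a bound $\mathbf{P}(c^{(n)}\ge\varepsilon)\ge r$ reproduces itself after $l$ generations, because by then the tree often has many vertices.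

\begin{proof}
Let $r=(1-q)/4$ and let $M$ be an integer with $Mr\ge8$. Since $\mathbf{P}(Z_l\ge M)\to1-q$, we can fix $l\ge1$ with $\mathbf{P}(Z_l\ge M)\ge(1-q)/2$. Put $\varepsilon=1/(4l)$.

\emph{A deterministic bound.} For $m\ge0$ let $\psi_m(y)=y\varepsilon/(1+2my\varepsilon)$. Fix $n$, and let $J_m(T)$ be the number of vertices $v$ in generation $m$ with $c^{(n)}(T_v)\ge\varepsilon$. We claim that $c^{(n+m)}(T)\ge\psi_m(J_m(T))$ for every tree. For $m=0$ this says $c^{(n)}(T)\ge\varepsilon J_0(T)$ with $J_0(T)\in\{0,1\}$, which holds by definition. Let $m\ge1$, $y_i=J_{m-1}(T_i)$ and $y=\sum_iy_i=J_m(T)$; we may assume $y>0$. As $\psi_{m-1}(x)/x$ is nonincreasing, $\psi_{m-1}(y_i)\ge y_i\,\psi_{m-1}(y)/y$, so the induction hypothesis gives $\sum_ic^{(n+m-1)}(T_i)\ge\psi_{m-1}(y)$. Therefore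
\[
\frac1{c^{(n+m)}(T)}\le2+\frac1{\psi_{m-1}(y)}=2+2(m-1)+\frac1{y\varepsilon}=\frac1{\psi_m(y)} .
\]

\emph{Induction.} We show $\mathbf{P}(c^{(n)}(T)\ge\varepsilon)\ge r$ for all multiples $n$ of $l$. For $n=0$ the probability is $1$. Assume the bound for $n$. The subtrees rooted in generation $l$ are independent copies of $T$ given the first $l$ generations, so given $Z_l\ge M$ the count $J_l(T)$ stochastically dominates a binomial variable with parameters $M$ and $r$. By Chebyshev's inequality this variable is below $Mr/2$ with probability at most $Mr/(Mr/2)^2=4/(Mr)\le\frac12$. Since $Mr/2\ge4$, we have $J_l(T)\ge4$ with probability at least $\frac12\cdot\frac{1-q}2=r$, and on this event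
\[
c^{(n+l)}(T)\ge\psi_l(4)=\frac1{2l+1/(4\varepsilon)}=\frac1{3l}\ge\varepsilon .
\]

\emph{Conclusion.} The events $\{c^{(n)}\ge\varepsilon\}$ decrease to $\{c\ge\varepsilon\}$, so $\mathbf{P}(c\ge\varepsilon)\ge r>0$. By \eqref{eq:c}, $c(T)=0$ if and only if $c(T_i)=0$ for all $i\le Z$. Thus $\mathbf{P}(c=0)$ is a fixed point of $f$ smaller than $1$, and it equals $q$. The event $\{T\text{ finite}\}$ is contained in $\{c=0\}$ and has the same probability.
\end{proof}

\section{Galton--Watson trees: the deposit is finite}\label{sec:moments}

\begin{proposition}\label{prop:moment}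
There are an integer $k\ge1$ and $\lambda_0>0$ such that for $\lambda=\lambda_0$
\[
\sup_n\mathbf{E}\bigl[a_n(T)^k;\,T\text{ infinite}\bigr]<\infty .
\]
\end{proposition}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Let $\lambda=\lambda_0$. By monotone convergence, $a(T)<\infty$ almost surely on survival, and $c(T)>0$ almost surely on survival by Lemma~\ref{lem:c}. These two conditions concern $T$ alone, and Corollary~\ref{cor:reduction} applies to every tree that satisfies them. The Poisson model with parameter $\lambda\le\lambda_0$ has means $\lambda\le\lambda_0(1+D_v)$.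
\end{proof}

The rest of this section proves Proposition~\ref{prop:moment}. To see the difficulty, take expectations in \eqref{eq:a}, discard the gain, and bound $S$ from below by the weights of the siblings of $T_i$. The mean deposit is then multiplied in each generation by the mean of $Z/(1+\text{weight of }Z-1\text{ subtrees})$, which is $2/(1+\frac14)>1$ already for the binary tree. Two observations repair this. First, in the $k$th moment a deposit carried by a \emph{single} child is damped by the $k$th power of the denominator; on the binary tree the factor $2(4/5)^k$ is below $1$ for $k\ge4$. Damping fails only when all siblings are finite, and the expected number of children all of whose siblings are finite is $f'(q)<1$. Second, the terms in which several children carry a deposit are small if positive deposits are rare, as the positive part in \eqref{eq:a} and Example~\ref{ex:pipe} suggest. So we control the $k$th moment and the probability of a positive deposit together. Finite trees have $S=0$ and always carry a positive deposit, so we bound theirs by \eqref{eq:finite} and run the recursion on infinite trees only.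

\subsection*{Four estimates that do not involve $\lambda$}
Let $W_m$, $m\ge1$, be the partial sums of a sequence of independent copies of $c(T)$, independent of $Z$, and let $W_m=0$ for $m\le0$. Thus $W_m$ is nondecreasing in $m$. Write $S=\sum_{i\le Z}c(T_i)$. The denominator in \eqref{eq:a} depends on the same subtrees as the numerator; we decouple them by dropping indices. If $I\subset\{1,\dots,z\}$ and $F\ge0$ is a function of $(T_i)_{i\in I}$, then $S\ge\sum_{i\notin I}c(T_i)$, which given $Z=z$ is independent of $F$ and has the law of $W_{z-|I|}$. So for $s>0$ and $k\ge1$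
\begin{equation}\label{eq:drop}
\mathbf{E}\bigl[F\,(s+S)^{-k}\mid Z=z\bigr]\le\mathbf{E}[F\mid Z=z]\;\mathbf{E}\bigl[(s+W_{z-|I|})^{-k}\bigr].
\end{equation}

The first estimate is the reason why no moment of $Z$ is needed, and why means of order $1+D_v$ are affordable: a vertex with $z$ children has $S$ of order $z$, which cancels a factor $z$ uniformly in $z$.

\begin{lemma}\label{lem:B}
For every integer $k\ge1$ and $s\in(0,1]$,
\[
B_k(s):=\sup_{z\ge0}\,(1+z)^k\,\mathbf{E}\bigl[(s+W_{z-k})^{-k}\bigr]<\infty .
\]
\end{lemma}

\begin{proof}
Let $\bar c=\mathbf{E}[c(T)]$, which is positive by Lemma~\ref{lem:c}. Hoeffding's inequality states that a sum of $m$ independent variables with values in an interval of length $\ell$ falls below its mean by $t$ or more with probability at most $\exp(-2t^2/(m\ell^2))$. With $\ell=\frac12$ and $t=\bar cm/2$ it gives $\mathbf{P}(W_m\le\bar cm/2)\le\exp(-2\bar c^{\,2}m)$. For $z\le k$ the quantity under the supremum is at most $((1+k)/s)^k$. For $z>k$ it is at most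
\[
\Bigl(\frac{1+z}{s+\bar c(z-k)/2}\Bigr)^k+\Bigl(\frac{1+z}s\Bigr)^k\exp\bigl(-2\bar c^{\,2}(z-k)\bigr),
\]
which converges to $(2/\bar c)^k$ as $z\to\infty$ and is therefore bounded.
\end{proof}

\begin{lemma}\label{lem:theta}
There is $k\ge1$ with $\theta:=\mathbf{E}\bigl[Z(1+W_{Z-1})^{-k}\bigr]<1$.
\end{lemma}

\begin{proof}
As $k\to\infty$, $Z(1+W_{Z-1})^{-k}\to Z\mathbf{1}\{W_{Z-1}=0\}$, and all these variables are dominated by $Z(1+W_{Z-1})^{-1}$, whose expectation is at most $B_1(1)<\infty$. By Lemma~\ref{lem:c}, $\mathbf{P}(W_m=0)=q^m$ for $m\geq 0$ (with $0^0=1$). So the expectations converge to $\sum_{z\ge1}zp_zq^{z-1}=f'(q)$, which is less than $1$ by \eqref{eq:fprime}.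
\end{proof}

Fix $k$ and $\theta$ as in Lemma~\ref{lem:theta}, and write $B=B_k(1)>0$.

\begin{lemma}\label{lem:size}
$\mathbf{E}\bigl[|T|^k;\,T\text{ finite}\bigr]<\infty$.
\end{lemma}

\begin{proof}
If $q=0$ there is nothing to prove. If $q>0$, pick $y\in(q,1)$ and put $\sigma=y/f(y)>1$. Let $\phi_j=\mathbf{E}[\sigma^{|T|};\,\text{height of }T\le j]$. Then $\phi_0=\sigma f(0)\le\sigma f(y)=y$. Since $|T|=1+\sum_i|T_i|$, and $T$ has height at most $j+1$ exactly when every $T_i$ has height at most $j$, we get $\phi_{j+1}=\sigma f(\phi_j)\le\sigma f(y)=y$ by induction. Letting $j\to\infty$ gives $\mathbf{E}[\sigma^{|T|};\,T\text{ finite}]\le y$, and $n^k/\sigma^n$ is bounded in $n$.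
\end{proof}

The cost at the root that does not come from infinite subtrees is at most $\lambda U$, where
\[
U=1+Z+\sum_{i\le Z}\tau_i,\qquad\tau_i=2|T_i|\,\mathbf{1}\{T_i\text{ finite}\}.
\]

\begin{lemma}\label{lem:C}
For every $s\in(0,1]$, $C_s:=\mathbf{E}\bigl[U^k(s+S)^{-k}\bigr]^{1/k}<\infty$.
\end{lemma}

\begin{proof}
Given $Z=z$, $U=1+\sum_{i\le z}(1+\tau_i)$ is a sum of $1+z$ terms, so convexity of $x\mapsto x^k$ gives $U^k\le(1+z)^{k-1}\bigl[1+\sum_{i\le z}(1+\tau_i)^k\bigr]$. Let $K=\mathbf{E}[(1+2|T|\mathbf{1}\{T\text{ finite}\})^k]$, which lies in $[1,\infty)$ by Lemma~\ref{lem:size}. Apply \eqref{eq:drop} to each of the $1+z$ terms, with $I=\emptyset$ or $I=\{i\}$, and use $W_z\ge W_{z-1}\ge W_{z-k}$: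
\[
\mathbf{E}[U^k(s+S)^{-k}\mid Z=z]\le(1+z)^kK\,\mathbf{E}[(s+W_{z-k})^{-k}]\le KB_k(s). \qedhere
\]
\end{proof}

\subsection*{Two coupled recursive inequalities}
For $\lambda>0$ let
\[
b_n(T)=a_n(T)\,\mathbf{1}\{T\text{ infinite}\},\qquad x_n=\mathbf{E}[b_n(T)^k],\qquad\delta_n=\mathbf{P}(b_n(T)>0),
\]
and write $b_{n,i}=b_n(T_i)$ and $X_n=\sum_{i\le Z}b_{n,i}$. By \eqref{eq:finite}, $a_n(T_i)\le b_{n,i}+\lambda\tau_i$, so \eqref{eq:a} gives
\begin{equation}\label{eq:b}
b_{n+1}(T)\le\mathbf{1}\{T\text{ infinite}\}\,\frac{[\lambda U+X_n-g(S)]^+}{1+S}.
\end{equation}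

\begin{lemma}\label{lem:rec}
If $x_n<\infty$, then for every $s\in(0,1]$
\begin{align}
x_{n+1}^{1/k}&\le\lambda C_1+\bigl((\theta+B\delta_n)\,x_n\bigr)^{1/k},\label{eq:x}\\
\delta_{n+1}&\le\mathbf{P}(0<S<s)+\Bigl(\frac6s\Bigr)^k\Bigl(\lambda C_s+(B_k(s)\,x_n)^{1/k}\Bigr)^k.\label{eq:delta}
\end{align}
\end{lemma}

\begin{proof}
\emph{The moment.} Discarding the gain in \eqref{eq:b} gives $b_{n+1}\le\lambda U/(1+S)+X_n/(1+S)$. By Minkowski's inequality in $L^k$ and Lemma~\ref{lem:C}, it suffices to prove $\mathbf{E}[X_n^k(1+S)^{-k}]\le(\theta+B\delta_n)x_n$. Given $Z=z$, expand $X_n^k$ as the sum of $b_{n,i_1}\cdots b_{n,i_k}$ over the $z^k$ tuples $(i_1,\dots,i_k)$.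

For each of the $z$ constant tuples, \eqref{eq:drop} with $I=\{i\}$ gives the bound $x_n\mathbf{E}[(1+W_{z-1})^{-k}]$. Summing over $i$ and averaging over $z$ gives $\theta x_n$.

Any other tuple has $j$ distinct entries, $2\le j\le k$, with multiplicities $\alpha_1,\dots,\alpha_j\ge1$ of sum $k$. Let $I$ be the set of entries. By independence the product has expectation $\prod_{l\le j}\mathbf{E}[b_n^{\alpha_l}]$. H\"older's inequality applied to $b_n^\alpha\mathbf{1}\{b_n>0\}$ gives $\mathbf{E}[b_n^\alpha]\le x_n^{\alpha/k}\delta_n^{1-\alpha/k}$, so the product of moments is at most $x_n\delta_n^{j-1}\le x_n\delta_n$. By \eqref{eq:drop} and $W_{z-j}\ge W_{z-k}$, these tuples together contribute at most $z^kx_n\delta_n\mathbf{E}[(1+W_{z-k})^{-k}]\le B\delta_nx_n$.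

\emph{The probability.} Suppose $b_{n+1}(T)>0$. Then $T$ is infinite, so almost surely $S>0$ by Lemma~\ref{lem:c}, and $\lambda U+X_n>g(S)$ by \eqref{eq:b}. Either $0<S<s$, or $S\ge s$ and
\[
g(S)=\frac{S}{1+2S}\,S\ge\frac s{1+2s}\,S\ge\frac s3\,S\ge\frac s6\,(s+S).
\]
In the second case $(\lambda U+X_n)/(s+S)>s/6$, and Markov's inequality bounds the probability of this event by $(6/s)^k\,\mathbf{E}[(\lambda U+X_n)^k(s+S)^{-k}]$. Given $Z=z$, convexity gives $X_n^k\le z^{k-1}\sum_{i\le z}b_{n,i}^k$, and \eqref{eq:drop} with $I=\{i\}$ yields
\[
\mathbf{E}[X_n^k(s+S)^{-k}\mid Z=z]\le z^kx_n\mathbf{E}[(s+W_{z-1})^{-k}]\le B_k(s)x_n .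
\]
Minkowski's inequality and Lemma~\ref{lem:C} give \eqref{eq:delta}.
\end{proof}

\begin{proof}[Proof of Proposition~\ref{prop:moment}]
The quantities $\theta$, $B$, $B_k(s)$, $C_s$ and the law of $S$ do not depend on $\lambda$, because $c$ and $U$ do not. Inequality \eqref{eq:x} contracts as long as $\delta_n$ is small, and \eqref{eq:delta} keeps $\delta_{n+1}$ small as long as $x_n$ is small. Let $\theta'=\frac{1+\theta}2<1$ and $\delta_*=\frac{1-\theta}{2B}>0$, so that $\theta+B\delta_*=\theta'$. Choose, in this order,
\begin{itemize}
\item $s\in(0,1]$ with $\mathbf{P}(0<S<s)\le\delta_*/2$, which is possible since these events decrease to the empty set as $s\downarrow0$;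
\item $x_*>0$ with $(12/s)^kB_k(s)\,x_*\le\delta_*/2$;
\item $\lambda=\lambda_0>0$ with $\lambda C_s\le(B_k(s)x_*)^{1/k}$ and $\lambda C_1\le\bigl(1-(\theta')^{1/k}\bigr)x_*^{1/k}$.
\end{itemize}
We have $x_0=\delta_0=0$. If $x_n\le x_*$ and $\delta_n\le\delta_*$, then \eqref{eq:x} gives
\[
x_{n+1}^{1/k}\le\bigl(1-(\theta')^{1/k}\bigr)x_*^{1/k}+(\theta'x_*)^{1/k}=x_*^{1/k},
\]
and \eqref{eq:delta} gives
\[
\delta_{n+1}\le\frac{\delta_*}2+\Bigl(\frac6s\Bigr)^k2^kB_k(s)x_*\le\delta_* .
\]
By induction $x_n\le x_*$ for all $n$.
\end{proof}

The hypothesis $\mathbf{E}[Z]>1$ entered through $q<1$ and the strict convexity of $f$, which gave Lemma~\ref{lem:c} (hence $\bar c>0$, and $S>0$ on survival), the inequality $f'(q)<1$, and the exponential moment of finite trees. For $Z\equiv1$ we have $W_{Z-1}=0$ and $\theta=1$ for every $k$.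

\section{The exponent of the degree is optimal}\label{sec:sharp}

A vertex with $D$ children and about $\lambda D^\beta$ sleeping frogs sends about $\lambda D^{\beta-1}$ of them to its parent in their first step. For $\beta=1$ this number stays bounded. For $\beta>1$ it can exceed the product of the degrees of all ancestors, and then with probability bounded below some frog walks straight to the root. We choose a law with tails so heavy that the initial frog meets infinitely many such vertices.

\begin{proof}[Proof of Theorem~\ref{thm:B}(3)]
Let $Y$ satisfy $\mathbf{P}(Y=0)=\frac12$ and $\mathbf{P}(Y>y)=\frac1{2y}$ for $y\ge1$. Let $Z=1$ if $Y=0$ and $Z=\lceil\exp(e^Y)\rceil$ otherwise. Then $Z\ge1$, so $T$ is infinite, and $\mathbf{P}(Z=1)=\frac12$. We work under the joint law of the tree and the frogs. Label potential vertices by finite words of positive integers, attach to each word an independent copy of $Y$ that determines its number of children, and give every frog in advance an independent walk that it follows once woken.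

\emph{Degrees seen by the initial frog.} A simple random walk on an infinite, connected, locally finite graph leaves every finite set almost surely. Let $u_0=o,u_1,u_2,\dots$ be the vertices in the order of their first visit by the initial frog, let $Y_m$ be the variable attached to $u_m$, and let $D_m=D_{u_m}$. Until it first reaches $u_m$, the walk uses only $D_0,\dots,D_{m-1}$ and its own randomness. So for each word $v$, the event that $u_m=v$ and $(Y_0,\dots,Y_{m-1})$ lies in a given set is independent of the variable attached to $v$. Summing over $v$ shows that the $Y_m$ are independent copies of $Y$, and the $D_m$ are independent copies of $Z$.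

\emph{Dominant degrees occur infinitely often.} Let
\[
R=\Bigl\{D_m^{\beta-1}\ge\prod_{j<m}(1+D_j)\text{ for infinitely many }m\Bigr\}.
\]
For an integer $N\ge2$ let $m_N$ be the first index $j$ with $Y_j>N$, and let $G_N=\{N\le m_N<2N,\ Y_{m_N}>2N\}$. Each index has $Y_j>N$ with probability $\frac1{2N}$, and $\mathbf{P}(Y>2N\mid Y>N)=\frac12$, so
\[
\mathbf{P}(G_N)=\Bigl(1-\frac1{2N}\Bigr)^N\Bigl(1-\Bigl(1-\frac1{2N}\Bigr)^N\Bigr)\frac12\;\longrightarrow\;\frac12e^{-1/2}\bigl(1-e^{-1/2}\bigr)>0 .
\]
On $G_N$, with $m=m_N$, every $j<m$ has $1+D_j\le2+\exp(e^N)\le\exp(2e^N)$, because $2+x\le x^2$ for $x\ge2$. Hence $\prod_{j<m}(1+D_j)\le\exp(4Ne^N)$, while $D_m^{\beta-1}\ge\exp((\beta-1)e^{2N})$. For all large $N$ we have $(\beta-1)e^{N}\ge4N$, and then $m_N$ satisfies the inequality in $R$. As $m_N\ge N$ on $G_N$, the event that infinitely many $G_N$ occur is contained in $R$, and its probability is at least $\limsup_N\mathbf{P}(G_N)>0$. The Hewitt--Savage law states that an event determined by an i.i.d.\ sequence and invariant under permutations of finitely many entries has probability $0$ or $1$. Permuting $D_0,\dots,D_{L-1}$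 does not change the inequalities with $m\ge L$, so the law applies to $R$, and $\mathbf{P}(R)=1$.

\emph{Frogs that walk straight to the root.} Fix $\lambda>0$ and condition on $T$ and on the path of the initial frog. The frogs at $u_m$, $m\ge1$, are woken at the latest when the initial frog arrives. The initial frog passes through all ancestors of $u_m$ before reaching $u_m$, so they lie in $\{u_0,\dots,u_{m-1}\}$. A step from $x\ne o$ goes to the parent with probability $1/(1+D_x)$, so a frog from $u_m$ steps to the parent repeatedly until it reaches $o$ with probability at least $\bigl[(1+D_m)\prod_{j<m}(1+D_j)\bigr]^{-1}$. Retaining each of a $\mathrm{Poiss}(\nu)$ number of objects independently with probability $\pi$ leaves a $\mathrm{Poiss}(\nu\pi)$ number. Thus the numbers of frogs from $u_1,u_2,\dots$ that walk straight to the root are independent Poisson variables with means at least $\lambda(1+D_m)^{\beta-1}/\prod_{j<m}(1+D_j)$. On $R$ infinitely many of these means are at least $\lambda$, and each corresponding variable is nonzero with probability at least $1-e^{-\lambda}$. By the second Borel--Cantelli lemma,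 infinitely many frogs visit the root almost surely. This event has probability one under the joint law, so by Fubini's theorem it has conditional probability one given $T$ for almost every $T$.
\end{proof}

\begin{thebibliography}{1}
\bibitem{MR} Marcus Michelen and Josh Rosenberg, \emph{The frog model on Galton-Watson trees}, arXiv:1910.02367 (2019).
\end{thebibliography}
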